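# $h$-vectors under homology subdivision: residues of simplicial chains and a degenerating system of parameters

## 1. A rational function for each simplex, and when the poles cancel

Let $K$ be a field, $d\ge 1$, and let $U$ be a finite set with a vector $P_u\in K^d$ for each $u\in U$. Let $S=K[y_1,\dots,y_d]$ be the ring of polynomial functions on $K^d$. Take a $d$-subset $E\subseteq U$ with an orientation (an ordering up to even permutations) such that $[E]:=\det(P_v)_{v\in E}\neq 0$. Then $(P_v)_{v\in E}$ is a basis of $K^d$, and every $y\in K^d$ is uniquely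
$$y=\sum_{v\in E}\lambda^E_v(y)\,P_v ,$$
where the coordinates $\lambda^E_v\in S_1$ are linearly independent linear forms. For a polynomial $g\in K[x_U]$ write $g|_E$ for the result of setting $x_u=0$ for all $u\notin E$. The object on which everything below turns is
$$\rho_E(g)=\frac{g|_E(\lambda^E)}{[E]\,\prod_{v\in E}\lambda^E_v}\in\mathrm{Frac}(S),\qquad \rho_c(g)=\sum_E c_E\,\rho_E(g), \tag{1}$$
where $c=\sum_E c_E E$ is a chain of such oriented $d$-sets with coefficients in $K$. Reversing the orientation of $E$ changes the sign of $[E]$, so $\rho_{-E}=-\rho_E$ and $\rho_c$ is well defined. If $g$ is homogeneous of degree $e$, then $\rho_c(g)$ is homogeneous of degree $e-d$, possibly with poles along hyperplanes.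

**Example ($d=1$).** The $P_u$ are nonzero scalars, $\lambda^{\{u\}}_u=y/P_u$, and $[E]\lambda^E=y$. So $\rho_c(1)=\big(\sum_u c_u\big)/y$: the pole at $y=0$ disappears exactly when $\partial c=\sum_u c_u=0$ in the augmented chain complex. Also $\rho_c(x_u)=c_u/P_u$ is a constant.

**Example ($d=2$).** Take three pairwise independent vectors $P_1,P_2,P_3$ and $c=\partial[1,2,3]=[1,2]+[2,3]+[3,1]$; write $[ij]=\det(P_i,P_j)$. For $g=x_1^2$ only $[1,2]$ and $[3,1]$ contribute. By Cramer's rule the two contributions are $\lambda_1/([12]\lambda_2)$ and $\lambda_1/([31]\lambda_3)$, computed in the respective bases, and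
$$\rho_c(x_1^2)=\frac{1}{\det(P_1,y)}\left(\frac{\det(y,P_2)}{[12]}-\frac{\det(P_3,y)}{[31]}\right).$$
The bracket vanishes at $y=P_1$, where it equals $1-1$, so it is a constant multiple of $\det(P_1,y)$. Evaluating at $y=P_2$ gives $\rho_c(x_1^2)=\frac{[23]}{[31][12]}$. Each term has a pole along the line through $P_1$, and the poles cancel because $\partial c$ has coefficient $0$ at the vertex $1$.

This cancellation is general. Throughout, $\varepsilon(E,T)=\pm1$ is the coefficient of $T$ in $\partial E$, chains live in augmented oriented chain complexes $\tilde C_*$ (so $\varnothing$ is the generator in degree $-1$), and $\theta_j=\sum_{u\in U}P_{u,j}x_u$ for $1\le j\le d$.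

**Lemma 1.** Suppose $g|_T=0$ for every $T\in\operatorname{supp}\partial c$. Then $\rho_c(g)\in S$. If $g$ is homogeneous of degree $e$, then $\rho_c(g)$ is homogeneous of degree $e-d$; so it lies in $K$ if $e=d$, and it is $0$ if $e<d$. Moreover $\rho_c(\theta_jg)=y_j\,\rho_c(g)$ for all $g$ and $j$. If $g=\sum_j\theta_jg_j$ with all $g_j$ homogeneous of degree $d-1$ and $g_j|_T=0$ for all $j$ and all $T\in\operatorname{supp}\partial c$, then $\rho_c(g)=0$.

**Step 1: the polar part of one term.** The aim is to see that the residue of $\rho_E(g)$ along a hyperplane depends on a facet $T$ of $E$ only. Let $T=E\setminus v$, orient $T$, and put $D_T(y)=\det(y,P_T)$, a nonzero linear form vanishing on the hyperplane $H_T=\operatorname{span}(P_T)$. Cramer's rule gives $[E]\lambda^E_v=\varepsilon(E,T)D_T$: if $E$ is ordered as $(v,T)$, both sides are $\det(y,P_T)$ and $\varepsilon(E,T)=1$. Hence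
$$D_T\,\rho_E(g)=\varepsilon(E,T)\,\frac{g|_E(\lambda^E)}{\prod_{w\in T}\lambda^E_w}.$$
On $H_T$ we have $\lambda^E_v=0$, and for $w\in T$ the form $\lambda^E_w$ restricts to the coordinate $\lambda^T_w\ne0$ of $H_T$ in the basis $P_T$. So $D_T\rho_E(g)$ is regular at the generic point of $H_T$ and restricts there to $\varepsilon(E,T)R_T(g)$, where
$$R_T(g)=\frac{g|_T(\lambda^T)}{\prod_{w\in T}\lambda^T_w}$$
does not depend on $E$.

**Step 2: summing over $E$.** The aim is to show that $\rho_c(g)$ has no pole along any hyperplane $H=\{\ell=0\}$. If no $E\setminus v$ spans $H$, no $\lambda^E_v$ is proportional to $\ell$, so $\rho_E(g)$ lies in the local ring $S_{(\ell)}$ and $\ell\rho_E(g)$ restricts to $0$ on $H$. Otherwise exactly one $T=E\setminus v$ spans $H$, since the $\lambda^E_v$ are linearly independent; write $D_T=\delta_T\ell$. Then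
$$(\ell\rho_c(g))|_H=\sum_{T:\,H_T=H}\delta_T^{-1}R_T(g)\sum_{E\supset T}c_E\,\varepsilon(E,T)=\sum_{T:\,H_T=H}\delta_T^{-1}R_T(g)\,(\partial c)_T=0,$$
because $R_T(g)=0$ whenever $(\partial c)_T\neq0$. So $\rho_c(g)\in S_{(\ell)}$ for every linear form $\ell\neq0$. Its denominator is a product of linear forms and $S$ is a unique factorization domain, so $\rho_c(g)\in S$. The degree was computed above.

**Step 3: multiples of $\theta_j$.** We have $\theta_j|_E(\lambda^E)=\sum_{v\in E}P_{v,j}\lambda^E_v(y)=y_j$, so $\rho_c(\theta_jg)=y_j\rho_c(g)$. In the last claim $\rho_c(g_j)$ is a polynomial of degree $-1$, that is, $0$. $\square$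

So chains together with suitable polynomials give linear functionals that kill the ideal generated by $\theta_1,\dots,\theta_d$. These functionals compare face numbers of two complexes: we will make enough of them on a complex $\Delta$, transport the chains to a subdivision $\Delta'$ of $\Delta$, and compare the values. We now say which face numbers and which subdivisions.

## 2. Homology subdivisions and the inequality $h(\Delta')\ge h(\Delta)$

All simplicial complexes are finite, $\varnothing$ is a face of every complex, and $k$ is a fixed field over which homology is taken. For a $(d-1)$-dimensional complex $\Delta$ let $f_i(\Delta)$ be the number of $i$-dimensional faces, $f_{-1}(\Delta)=1$.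

**Definition ($h$-vector).** $h(\Delta)=(h_0(\Delta),\dots,h_d(\Delta))$ is defined by
$$h(\Delta,x)=\sum_{i=0}^d h_i(\Delta)x^i=\sum_{i=0}^d f_{i-1}(\Delta)\,x^i(1-x)^{d-i}.$$

In particular $h_0=1$, $h_1=f_0-d$, $\sum_ih_i=f_{d-1}$, and $h_d=\sum_i(-1)^{d-i}f_{i-1}=(-1)^{d-1}\tilde\chi(\Delta)$, with $\tilde\chi$ the reduced Euler characteristic.

**Definition (Cohen–Macaulay, Buchsbaum).** $\Delta$ is Cohen–Macaulay (CM) over $k$ if $\tilde H_i(\mathrm{link}_\Delta(F);k)=0$ for every face $F\in\Delta$, including $\varnothing$, and every $i<\dim\mathrm{link}_\Delta(F)$. It is Buchsbaum over $k$ if it is pure and this holds for every nonempty $F$.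

Two disjoint edges form a Buchsbaum complex that is not CM: the links of vertices are single points, but $\tilde H_0\ne0$ in dimension $1$. Here $h=(1,2,-1)$.

**Definition (homology sphere, homology ball).** A $(d-1)$-dimensional homology sphere over $k$ is a complex $S$ of that dimension such that for every $F\in S$, including $\varnothing$, $\tilde H_i(\mathrm{link}_S(F);k)$ is $0$ for $i<\dim\mathrm{link}_S(F)$ and $\cong k$ for $i=\dim\mathrm{link}_S(F)$. A $(d-1)$-dimensional homology ball over $k$ ($d\ge1$) is a $(d-1)$-dimensional CM complex $B$ with $\tilde H_i(B;k)=0$ for all $i$, such that for every nonempty face $F$ the group $\tilde H_{d-1-|F|}(\mathrm{link}_B(F);k)$ is $0$ or $k$, and such that the boundary $\partial B$, consisting of $\varnothing$ and the nonempty $F$ for which this group is $0$, is a $(d-2)$-dimensional homology sphere. Nonempty faces not in $\partial B$ are interior.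

For the path with edges $\{1,4\},\{4,2\}$: the links of $1$ and $2$ are single points ($\tilde H_0=0$), the link of $4$ is two points ($\tilde H_0=k$), and the link of an edge is $\{\varnothing\}$ ($\tilde H_{-1}=k$). So this is a homology ball with boundary $\{\varnothing,1,2\}$ and interior faces $4$, $\{1,4\}$, $\{2,4\}$. (We write $1$ for the face $\{1\}$.)

**Definition (homology subdivision).** A homology subdivision of $\Delta$ is a complex $\Delta'$ with a map $\sigma:\Delta'\to\Delta$, $\sigma(\varnothing)=\varnothing$, such that for every nonempty $F\in\Delta$: (a) $\Delta'_F:=\sigma^{-1}(2^F)$ is a subcomplex of $\Delta'$ which is a homology ball over $k$ of dimension $\dim F$; (b) $\sigma^{-1}(F)$ consists exactly of the interior faces of $\Delta'_F$. The face $\sigma(E)$ is the carrier of $E$. The subdivision is quasigeometric if there is no face $E\in\Delta'$ and face $F\in\Delta$ with $\dim F<\dim E$ such that the carrier of every vertex of $E$ is contained in $F$.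

**Example (a subdivision that is not quasigeometric).** Let $\Delta=2^{\{1,2,3\}}$ and let $\Delta'$ have facets $\{1,2,3\}$ and $\{1,2,4\}$: a square with boundary cycle $1,4,2,3$ and diagonal $\{1,2\}$. Let $1,2,3,\{1,3\},\{2,3\}$ be their own carriers, let $4,\{1,4\},\{2,4\}$ have carrier $\{1,2\}$, and let $\{1,2\}$, $\{1,2,3\}$, $\{1,2,4\}$ have carrier $\{1,2,3\}$. Then $\Delta'_{\{1,2\}}$ is the path above with the right interior faces; the other two edges and the vertices are unchanged; and $\Delta'$ is a disk whose interior faces are the two triangles and the diagonal. So this is a homology subdivision. All vertices of the triangle $E=\{1,2,4\}$ have carriers inside the edge $F=\{1,2\}$, so it is not quasigeometric. The $f$-vector of $\Delta'$ is $(1,4,5,2)$, so $h(\Delta')=(1,1,0,0)$, while $h(\Delta)=(1,0,0,0)$.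

A result of Stanley, recalled in Christos A. Athanasiadis, "A survey of subdivisions and local $h$-vectors", arXiv:1403.7144 (2014), says that $h(\Delta')\ge h(\Delta)$ coordinatewise for every Cohen–Macaulay (or even Buchsbaum) $\Delta$ and every quasigeometric homology subdivision $\Delta'$. That survey is the source of the problem treated here: can "quasigeometric" be dropped? It can. Throughout $d\ge1$; for $\Delta=\{\varnothing\}$ conditions (a), (b) are vacuous and say nothing about $\Delta'$, so this degenerate case is excluded.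

**Theorem A.** Let $\Delta$ be a $(d-1)$-dimensional Buchsbaum complex over $k$ and $\Delta'$ any homology subdivision of $\Delta$ over $k$. Then $h_i(\Delta')\ge h_i(\Delta)$ for $0\le i\le d$, with equality for $i=0,d$.

This covers CM complexes: a CM complex is Buchsbaum, since it is pure by the next lemma.

**Lemma 2.** A CM complex is pure and strongly connected: any two facets are joined by a sequence of facets in which consecutive ones share a codimension-one face.

**Proof.** Induct on the dimension $n$; for $n\le0$ the claim is trivial (two points share $\varnothing$). Let $n\ge1$. Then $\tilde H_0=0$, so the complex is connected. Links of vertices are CM, since a link in a link is a link, and of smaller dimension; by induction they are pure and strongly connected. Hence any two facets with a common vertex have the same size and are joined by such a sequence. For arbitrary facets $F,F'$ choose vertices $v\in F$, $v'\in F'$, an edge path $v=v_0,\dots,v_r=v'$, and facets $E_a\supseteq\{v_{a-1},v_a\}$. Consecutive members of $F,E_1,\dots,E_r,F'$ have a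 common vertex. $\square$

**Formal properties of $\sigma$.** The following facts about a homology subdivision are used repeatedly.

1. $\sigma^{-1}(\varnothing)=\{\varnothing\}$. Suppose $E\ne\varnothing$ and $\sigma(E)=\varnothing$. For any vertex $v$ of $\Delta$ we have $E\in\Delta'_{\{v\}}$, a $0$-dimensional complex with zero reduced homology, i.e. a single point. Its only nonempty face has link $\{\varnothing\}$ with $\tilde H_{-1}=k$, so it is interior and $\sigma(E)=\{v\}$ by (b), a contradiction.
2. $\sigma$ preserves inclusions. If $E'\subseteq E\neq\varnothing$, then $\Delta'_{\sigma(E)}$ is a subcomplex containing $E$, hence $E'$, so $\sigma(E')\subseteq\sigma(E)$.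
3. For $G\ne\varnothing$, (b) gives $\partial\Delta'_G=\sigma^{-1}(2^G\setminus\{G\})$. In particular $\Delta'_{G\setminus v}\subseteq\partial\Delta'_G$ for $v\in G$. Faces of size $|G|$ in $\Delta'_G$ have carrier $G$, because $\dim\partial\Delta'_G=|G|-2$.
4. If $\Delta$ is pure of dimension $d-1$, so is $\Delta'$: every face of $\Delta'$ lies in $\Delta'_F$ for some facet $F$ of $\Delta$, and $\Delta'_F$ is CM of dimension $d-1$, hence pure by Lemma 2.

**What can be checked by hand.** First, $h_1(\Delta')-h_1(\Delta)=f_0(\Delta')-f_0(\Delta)\ge0$, since each $\Delta'_{\{v\}}$ is a vertex with carrier $\{v\}$. Second, $h_d(\Delta')=h_d(\Delta)$: the faces $H$ with carrier $F\ne\varnothing$ satisfy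
$$\sum_{\sigma(H)=F}(-1)^{\dim H}=\tilde\chi(\Delta'_F)-\tilde\chi(\partial\Delta'_F)=0-(-1)^{|F|-2}=(-1)^{\dim F},$$
so $\tilde\chi(\Delta')=\tilde\chi(\Delta)$. This settles $d\le2$. For $d=3$ only $h_2$ remains, and since $\sum_i h_i=f_2$ with $h_0,h_3$ unchanged,
$$h_2(\Delta')-h_2(\Delta)=\big(f_2(\Delta')-f_2(\Delta)\big)-\big(f_0(\Delta')-f_0(\Delta)\big).$$
Let $n_e$ and $n_G$ be the numbers of vertices with carrier an edge $e$, respectively a triangle $G$. The complex $\Delta'_G$ has Euler characteristic $1$; its edges lie in two triangles if interior and in one if in the boundary; and the boundary has as many edges as vertices (each of its vertices lies in two of its edges), namely $\ell=3+\sum_{e\subset G}n_e$. From $f_0-f_1+f_2=1$, $3f_2=2f_1-\ell$ and $f_0=n_G+\ell$ we get $f_2(\Delta'_G)=2n_G+\ell-2=1+2n_G+\sum_{e\subset G}n_e$. Triangles of $\Delta'$ have carriers of size $3$. Writing $\deg e$ for the number of triangles of $\Delta$ containing $e$, we obtain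
$$h_2(\Delta')-h_2(\Delta)=\sum_e(\deg e-1)\,n_e+\sum_Gn_G\ \ge\ 0,$$
since $\Delta$ is pure. This uses only purity of $\Delta$; Section 10 shows that purity is not enough for $d=4$.

## 3. Parameters supported on carriers, and where they become dependent

In higher dimension one counts with the face ring. Recall $K[\Gamma]=K[x_v:v\in V(\Gamma)]/(x_J:J\notin\Gamma)$, with Hilbert series
$$\mathrm{Hilb}(K[\Gamma],x)=\sum_{j}\frac{f_{j-1}x^j}{(1-x)^j}=\frac{h(\Gamma,x)}{(1-x)^d}.\tag{2}$$
Given vectors $P_v\in K^d$, put $\theta_j=\sum_vP_{v,j}x_v$. If $\Gamma$ is CM and $\theta_1,\dots,\theta_d$ is a linear system of parameters, then $\dim_K\big(K[\Gamma]/(\theta)\big)_i=h_i(\Gamma)$.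

A natural plan is therefore to find compatible parameters for $\Delta$ and $\Delta'$ and a map between the quotients. Take vectors $p_j$ for the vertices $j$ of $\Delta$ and, for each vertex $v$ of $\Delta'$,
$$P_v=\sum_{j\in\sigma(\{v\})}a_{vj}\,p_j,\qquad x_j\mapsto\sum_{v:\,j\in\sigma(\{v\})}a_{vj}\,x_v .$$
This substitution gives a ring map $K[\Delta]\to K[\Delta']$. Indeed, if $J\notin\Delta$, a monomial in the image of $x_J$ whose support is a face $E$ of $\Delta'$ would force $J\subseteq\sigma(E)\in\Delta$. It carries $\sum_jp_{j,i}x_j$ to $\sum_vP_{v,i}x_v$, so it induces a map of the quotients.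

The plan stops at one exact point: the $P_v$, $v\in E$, must be a basis of $K^d$ for each facet $E$ of $\Delta'$. Let $\Delta$ be pure. For a facet $E$ the carrier $G=\sigma(E)$ has $d$ elements, and by Hall's marriage theorem there is a bijection $E\to G$, $v\mapsto j_v\in\sigma(\{v\})$, if and only if $|\bigcup_{v\in E'}\sigma(\{v\})|\ge|E'|$ for all $E'\subseteq E$. If the subdivision is quasigeometric this holds, and for generic $a_{vj}$ and linearly independent $(p_j)_{j\in G}$ the vectors are a basis, because $\det(a_{vj})$ is $\pm1$ when $a_{vj_v}=1$ and the other $a_{vj}$ are $0$. If some face $E'$ has all its vertex carriers in $F$ with $|F|<|E'|$, then $(P_v)_{v\in E'}$ lies in a space of dimension less than $|E'|$ for every choice of the $a_{vj}$, and $K[\Delta']/(\theta)$ is infinite-dimensional, because it surjects onto $K[x_{E'}]/(\theta_j|_{E'})$, a polynomial ring in at least one variable. In the square example, $P_1,P_2,P_4$ always lie in the plane spanned by $p_1,p_2$.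

So one must leave the carriers. Choose one vertex $\varphi(v)\in\sigma(\{v\})$ for each $v$ and put $P_v=p_{\varphi(v)}+t\,q_v$ with generic $q_v$ and a formal parameter $t$. For $t\neq0$ these are parameters. There is no longer a map of quotients, since the pullback $\varphi^*$ does not carry parameters to parameters. But the functionals of Section 1 survive: we will show that the value of $\rho_{c'}$ on a pulled-back polynomial, for a suitable chain $c'$ of $\Delta'$, has no pole at $t=0$ and tends to the value of $\rho_c$ on $\Delta$. A matrix of values that is invertible at $t=0$ is invertible over $k_0(t)$, and this yields a dimension inequality.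

Here is the resulting statement. Put $\tilde\beta_j(\Gamma)=\dim_k\tilde H_j(\Gamma;k)$ and, for $\Gamma$ of dimension $d-1$,
$$b_i(\Gamma)=\binom di\sum_{q\ge0}(-1)^q\tilde\beta_{i-1-q}(\Gamma),\qquad h''_i(\Gamma)=h_i(\Gamma)-b_i(\Gamma).$$

**Theorem B.** Let $\Delta,\Gamma$ be $(d-1)$-dimensional Buchsbaum complexes over $k$ and $\varphi:\Gamma\to\Delta$ a simplicial map. For $G\in\Delta$ let $\Delta_{\not\supseteq G}=\{F\in\Delta:G\not\subseteq F\}$ and $\Gamma_{\not\supseteq G}=\{E\in\Gamma:G\not\subseteq\varphi(E)\}$. Assume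

(★) for every nonempty $G\in\Delta$, $\varphi_*:H_{d-1}(\Gamma,\Gamma_{\not\supseteq G};k)\to H_{d-1}(\Delta,\Delta_{\not\supseteq G};k)$ is surjective.

Then $h''_i(\Gamma)\ge h''_i(\Delta)$ for $0\le i\le d-1$.

**Corollary C.** Let $\Delta,\Gamma$ be $(d-1)$-dimensional Buchsbaum complexes over $k$ and $\sigma:\Gamma\to\Delta$ an inclusion-preserving map with $\sigma^{-1}(\varnothing)=\{\varnothing\}$ such that $\Gamma_F:=\sigma^{-1}(2^F)$ has zero reduced homology over $k$ for each nonempty $F\in\Delta$. Then $h_i(\Gamma)\ge h_i(\Delta)$ for all $i$, and $h_d(\Gamma)=h_d(\Delta)$.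

Condition (★) is used in chain form. In the top dimension $d-1$ there are no boundaries, so (★) says: if $c\in C_{d-1}(\Delta)$ is such that no face of $\operatorname{supp}\partial c$ contains $G$, there is $c'\in C_{d-1}(\Gamma)$ with $G\not\subseteq\varphi(T')$ for all $T'\in\operatorname{supp}\partial c'$ and with $\varphi_\#c'-c$ supported on facets of $\Delta$ not containing $G$. Betti numbers, the CM and Buchsbaum properties, and (★) do not change under field extension.

## 4. The quotient $A_i(\Gamma)/N_i(\Gamma)$ has dimension $h''_i(\Gamma)$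

Let $K\supseteq k$ be a field, $\Gamma$ a $(d-1)$-dimensional Buchsbaum complex with vertex set $V$, and $P_v\in K^d$ vectors such that $(P_v)_{v\in E}$ is a basis of $K^d$ for each facet $E$. Put $\Theta=(\theta_1,\dots,\theta_d)$ and let $S=K[y_1,\dots,y_d]$ act with $y_j$ acting as $\theta_j$. For a facet $E$ the forms $\theta_j|_E$ are a basis of the linear forms of $K[x_E]$, so $K[x_E]$ is a free $S$-module of rank one. Since $K[\Gamma]\hookrightarrow\bigoplus_EK[x_E]$ over the facets, $K[\Gamma]$ is a finite $S$-module and $\Theta$ is a linear system of parameters.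

For a face $F$ let $\mathrm{st}\,F=\{H:H\cup F\in\Gamma\}$. If $F\neq\varnothing$, then $\mathrm{st}\,F$ is CM of pure dimension $d-1$. It is pure because $\Gamma$ is. For $G\in\mathrm{st}\,F$, the link $\mathrm{link}_{\mathrm{st} F}(G)$ is a cone with any apex in $F\setminus G$ if $F\not\subseteq G$, and equals $\mathrm{link}_\Gamma(G)$ if $F\subseteq G$. By Reisner's theorem $K[\mathrm{st}\,F]$ is a CM ring of dimension $d$. Its facets are facets of $\Gamma$, so $\Theta$ is a system of parameters on it, hence a regular sequence, and $K[\mathrm{st}\,F]$ is a free $S$-module. Put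
$$A(\Gamma)=K[\Gamma]/\Theta K[\Gamma],\quad A(\mathrm{st}\,F)=K[\mathrm{st}\,F]/\Theta K[\mathrm{st}\,F],\quad N_i(\Gamma)=\ker\Big(A_i(\Gamma)\to\bigoplus_vA_i(\mathrm{st}\,v)\Big).$$

**Lemma 3.** $\dim_KA_i(\Gamma)/N_i(\Gamma)=h''_i(\Gamma)$ for $0\le i\le d$.

**Step 1: a complex of stars.** We build a complex that starts with $K[\Gamma]$, whose other terms are free over $S$, and whose cohomology is the topology of $\Gamma$. Let $\mathcal K^j=\bigoplus_{|F|=j}K[\mathrm{st}\,F]$ for $0\le j\le d$, so $\mathcal K^0=K[\Gamma]$, with differential having components $\varepsilon(F\cup v,F)$ times the restriction $K[\mathrm{st}\,F]\to K[\mathrm{st}(F\cup v)]$. In a fine degree with support $G\in\Gamma$, the contributing $F$ are those with $F\cup G\in\Gamma$, that is, $F\in\mathrm{st}\,G$. So this strand is the augmented cochain complex of $\mathrm{st}\,G$, with position $j$ for faces of size $j$. If $G\ne\varnothing$, $\mathrm{st}\,G$ is a cone and the strand is acyclic; if $G=\varnothing$, it is the cochain complex of $\Gamma$. Hence $H^j(\mathcal K)=\tilde H^{j-1}(\Gamma;K)$,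 concentrated in internal degree $0$.

**Step 2: the Koszul double complex, computed along $\mathcal K$ first.** We compute one total cohomology in two ways. Tensor with the Koszul complex of $\Theta$: the term $\mathcal K^j\otimes\Lambda^q$, $\Lambda^q=\Lambda^qK^d$, has total degree $j-q$, and $\Lambda^q$ sits in internal degree $q$. The double complex is bounded. Cohomology of $\mathcal K$ first gives $\tilde H^{j-1}(\Gamma)\otimes\Lambda^q$, which in internal degree $i$ lives only in the row $q=i$. So the spectral sequence degenerates, and the total cohomology in total degree $n$ and internal degree $i$ has dimension $\binom di\tilde\beta_{n+i-1}(\Gamma)$.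

**Step 3: Koszul homology first.** Now $E_1$ at $(j,q)$ is $H_q(\Theta;\mathcal K^j)$, which vanishes for $j\ge1$, $q\ge1$, since $\Theta$ is regular on $K[\mathrm{st}\,F]$ for $F\neq\varnothing$. The row $q=0$ begins $A(\Gamma)\to\bigoplus_vA(\mathrm{st}\,v)$, so $E_2=N(\Gamma)$ at $(0,0)$; at $(0,q)$ with $q\ge1$, $E_2=H_q(\Theta;K[\Gamma])$. For $r\ge2$ the differential $d_r$ goes from $(j,q)$ to $(j+r,q+r-1)$, where both coordinates are $\ge1$, so its target is $0$; thus $E_2=E_\infty$. In total degree $-q\le0$ the only possibly nonzero position is $(0,q)$. Comparing with Step 2,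
$$\dim N_i=\binom di\tilde\beta_{i-1},\qquad\dim H_q(\Theta;K[\Gamma])_i=\binom di\tilde\beta_{i-1-q}\quad(q\ge1).$$

**Step 4: Euler characteristic.** Finally we recover $h_i$. By (2), the Koszul complex gives $\sum_q(-1)^q\dim H_q(\Theta;K[\Gamma])_i=[x^i]\,(1-x)^d\,\mathrm{Hilb}(K[\Gamma],x)=h_i$. Since $H_0=A(\Gamma)$,
$$h_i=\dim A_i+\sum_{q\ge1}(-1)^q\binom di\tilde\beta_{i-1-q}=\dim A_i-\dim N_i+b_i.\qquad\square$$

**Example.** For two disjoint edges ($d=2$, $\tilde\beta_0=1$), $b=(0,2,-1)$ and $h''=(1,0,0)$. Directly: $\dim A_1=4-2=2$, while each star is an edge with $A_1(\mathrm{st}\,v)=0$, so $N_1=A_1$; and $A_2=0$, because $\theta_jx_v=\theta_j|_Ex_v$ for $v\in E$, and these products span $K[x_E]_2$ for each edge $E$.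

## 5. Residue functionals separate the points of $A_i/N_i$

Keep the setting of Section 4, and use (1) with $U=V$. For $0\le i\le d-1$ let $\Psi_i(\Gamma)$ be the set of functionals
$$\psi_{m,c}(f)=\rho_c(mf),\qquad f\in K[\Gamma]_i,$$
where $m$ is a monomial of degree $d-i\ge1$ whose support $G$ is a face of $\Gamma$ (so $G\neq\varnothing$), and $c\in C_{d-1}(\Gamma;K)$ is a chain such that no face in $\operatorname{supp}\partial c$ contains $G$. This is well defined: $\rho_c(mf)$ depends only on the restrictions of $f$ to facets. For $T\in\operatorname{supp}\partial c$ we have $G\not\subseteq T$, so $m|_T=0$. Hence by Lemma 1 the value lies in $K$ and vanishes on $\Theta K[\Gamma]$ (apply the last claim with $g_j=mf_j$). So $\psi_{m,c}$ is a functional on $A_i(\Gamma)$.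

**Example.** Let $d=2$, $i=1$, $m=x_v$. If $v$ has neighbors $a,b$, the chain $c=[v,a]-[v,b]$ has $\partial c=a-b$, which avoids $v$; and $\psi_{m,c}(x_a)=1/[va]$, $\psi_{m,c}(x_b)=-1/[vb]$. A vertex with $r$ neighbors has an $(r-1)$-dimensional space of such chains on the edges at $v$, and $\dim A_1(\mathrm{st}\,v)=h_1(\mathrm{st}\,v)=r-1$ as well.

**Lemma 4.** (a) Every $\psi\in\Psi_i(\Gamma)$ vanishes on $N_i(\Gamma)$. (b) If $f\in A_i(\Gamma)\setminus N_i(\Gamma)$, some $\psi\in\Psi_i(\Gamma)$ has $\psi(f)\ne0$.

**Proof of (a).** The point is that $\psi_{m,c}$ sees only one star. Facets not containing $G$ contribute $0$ to $\rho_c(mf)$, so $c$ may be replaced by its part $c_G$ on facets containing $G$. For $T\supseteq G$ all facets around $T$ contain $G$, so $(\partial c_G)_T=(\partial c)_T=0$. Pick $v\in G$; then $c_G$ is a chain of $\mathrm{st}\,v$. If $f$ represents an element of $N_i$, then $f=\sum_j\theta_jf_j+r$ where $r$ restricts to $0$ on all faces of $\mathrm{st}\,v$. So $\rho_{c_G}(mf)=\rho_{c_G}\big(\sum_j\theta_jmf_j\big)=0$ by Lemma 1, since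 $mf_j|_T=0$ for $T\in\operatorname{supp}\partial c_G$.

**Proof of (b).** There is a vertex $v$ with $f\ne0$ in $A_i(\mathrm{st}\,v)$. Let $\Sigma=\mathrm{st}\,v$, a CM complex of pure dimension $d-1$. We show that residues give all $S$-linear maps $K[\Sigma]\to S$.

**Step 1: a module of coefficients and its Hilbert series.** Its elements will be the pairs "chain times monomial". Let $L_j=\bigoplus_{F\in\Sigma,|F|=j}K[x_F]$ with differential $L_j\to L_{j-1}$ having components $\varepsilon(F,F')$ times restriction, and put $\omega=\ker(L_d\to L_{d-1})$. In a fine degree with support $G\in\Sigma$, $L_\bullet$ is the chain complex of the faces containing $G$, whose homology at $L_j$ is $\tilde H_{j-1-|G|}(\mathrm{link}_\Sigma G)$. Since $\dim\mathrm{link}_\Sigma G=d-1-|G|$, this is $0$ for $j<d$. So $0\to\omega\to L_d\to\dots\to L_0\to0$ is exact, and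
$$\mathrm{Hilb}(\omega,q)=(-1)^d\sum_j\frac{(-1)^jf_{j-1}(\Sigma)}{(1-q)^j}=(-1)^d\,\mathrm{Hilb}(K[\Sigma],1/q)=\frac{\sum_ih_i(\Sigma)q^{d-i}}{(1-q)^d};$$
the middle equality is (2) at $x=1/q$, where $x/(1-x)=-1/(1-q)$.

**Step 2: from $\omega$ to $\mathrm{Hom}_S(K[\Sigma],S)$.** An element of $\omega$ in the fine degree of a monomial $m$ with support $G$ has the form $(c_Em)_{E\supseteq G}$, where $c=\sum c_EE$ satisfies $(\partial c)_T=0$ for all $T\supseteq G$. For such $w$ set $\rho_w(f)=\rho_c(mf)$, and extend linearly; for any $w=(w_E)\in\omega$ this is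
$$\rho_w(f)=\sum_E\frac{w_E(\lambda^E)\,f|_E(\lambda^E)}{[E]\prod_{v\in E}\lambda^E_v}.$$
By Lemma 1, $\rho_w(f)\in S$ (as $m|_T=0$ for $T\in\operatorname{supp}\partial c$), $\rho_w$ is $S$-linear, and for $w\in\omega_e$ it has degree $e-d$.

**Step 3: this map is bijective.** It is injective: for a facet $E$, the monomial $f=\prod_{v\in E}x_v$ restricts to $0$ on every other facet, so $\rho_w(f)=w_E(\lambda^E)/[E]$, which determines $w_E$. For surjectivity compare dimensions. $K[\Sigma]$ is graded free over $S$, so by (2) $K[\Sigma]\cong\bigoplus_iS(-i)^{h_i(\Sigma)}$, and $\mathrm{Hom}_S(K[\Sigma],S)$ has Hilbert series $\sum_ih_i(\Sigma)q^{-i}/(1-q)^d$. By Step 1, $\dim\omega_e$ equals the dimension of its degree $e-d$ part for every $e$.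

**Step 4: detecting $f$.** Choose a linear functional $\alpha$ on $A_i(\Sigma)$ with $\alpha(f)\neq0$, and a homogeneous $S$-basis of $K[\Sigma]$ lifting a basis of $A(\Sigma)$. Let $\beta\in\mathrm{Hom}_S(K[\Sigma],S)$ have degree $-i$, equal to $\alpha$ on basis elements of degree $i$ and to $0$ on the others. On $K[\Sigma]_i$ both $\beta$ and $\alpha$ (composed with $K[\Sigma]_i\to A_i(\Sigma)$) vanish on $S_{i-e}\,b$ for basis elements $b$ of degree $e<i$, so $\beta=\alpha$ there. By Step 3, $\beta=\rho_w$ with $w\in\omega_{d-i}$, and some fine component $(m,c)$ of $w$ has $\rho_c(mf)\ne0$. Here $\deg m=d-i\ge1$, the support $G$ of $m$ is a face, and all facets in $c$ contain $G$. A face $T\supseteq G$ in $\operatorname{supp}\partial c$ would lie in $\Sigma$, where $(\partial c)_T=0$. So no face of $\operatorname{supp}\partial c$ contains $G$, and $\psi_{m,c}\in\Psi_i(\Gamma)$ has $\psi_{m,c}(f)\ne0$. $\square$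

## 6. The placement $P_v=p_{\varphi(v)}+t\,q_v$ and the limit $t\to0$

Let $\varphi:\Gamma\to\Delta$ be as in Theorem B, $V=V(\Delta)$, $V'=V(\Gamma)$, $U=V\sqcup V'$; extend $\varphi$ to $U\to V$ by the identity on $V$. Let $k_0$ be the field generated over $k$ by independent indeterminates, the coordinates of vectors $p_j$ ($j\in V$) and $q_v$ ($v\in V'$) in $k_0^d$. Let $K=k_0(t)$, $O=k_0[t]_{(t)}$, and let $\mathrm{val}$ be the $t$-adic valuation. Put
$$P_j=p_j\quad(j\in V),\qquad P_v=p_{\varphi(v)}+t\,q_v\quad(v\in V').$$

**Lemma 5.** If $Y\subseteq U$, $|Y|=d$ and $|\varphi(Y)|=r$, then $\mathrm{val}\det(P_y)_{y\in Y}=d-r$. In particular this determinant is nonzero.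

**Proof.** In each fiber of $Y\to\varphi(Y)$ choose a representative $y_0$, taking the element of $V$ if there is one (there is at most one). Non-representatives lie in $V'$. Subtracting rows replaces each non-representative $P_y$ by $P_y-P_{y_0}=t(q_y-q_{y_0})$, where $q_{y_0}:=0$ if $y_0\in V$. So the determinant is $t^{d-r}$ times an element of $O$ whose reduction mod $t$ is, up to sign, the determinant of the vectors $p_j$ ($j\in\varphi(Y)$) and $q_y-q_{y_0}$ ($y$ non-representative). This is a nonzero polynomial in the indeterminates: setting $q_{y_0}=0$ for all representatives leaves the determinant of $d$ independent indeterminate vectors. $\square$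

So all $d$-subsets of $U$ may be used in (1), whether or not they are faces. For $g\in k_0[x_V]$ let $\tilde g\in k_0[x_U]$ be obtained by substituting $\sum_{u\in U,\varphi(u)=j}x_u$ for $x_j$, and put $\varphi^*g=\tilde g|_{V'}\in k_0[x_{V'}]$. Note $\tilde g|_V=g$.

The next lemma is the estimate that makes the limit exist. Single terms can blow up: if $\varphi(u)=\varphi(v)$ for some $u,v\in E$, then $[E]$ is divisible by $t$.

**Lemma 6.** Let $g\in k_0[x_V]$ be homogeneous of degree $d$, and let $Q\subseteq U$ with $|Q|=d+1$ and $r:=|\varphi(Q)|\le d$. Then $\rho_{\partial Q}(\tilde g)\in tO$.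

**Step 1: a closed formula for $\rho_{\partial Q}$.** Let $Q=(v_0,\dots,v_d)$ and $\gamma_{v_a}=(-1)^a\det(P_{Q\setminus v_a})$. Then $\sum_{v\in Q}\gamma_vP_v=0$, and all $\gamma_v\ne0$ by Lemma 5. The $\theta_j|_Q$ are $d$ independent linear forms in $d+1$ variables vanishing at $(\gamma_v)$, so $K[x_Q]/(\theta_j|_Q)\cong K[s]$ via $x_v\mapsto\gamma_vs$. Since $\partial\partial Q=0$, the hypothesis of Lemma 1 is empty: $\rho_{\partial Q}$ maps $K[x_Q]_d$ to $K$ and kills $\sum_j\theta_j|_Q\,K[x_Q]_{d-1}$. Hence $\rho_{\partial Q}(h)=\kappa\,h((\gamma_v))$ for $h\in K[x_Q]_d$, with a constant $\kappa$. For $h=x_{v_1}\cdots x_{v_d}$ only $E=Q\setminus v_0$ contributes, with coefficient $+1$ in $\partial Q$, and $\rho_E(h)=1/[E]=1/\gamma_{v_0}$; so $1/\gamma_{v_0}=\kappa\prod_{a\ge1}\gamma_{v_a}$. Thus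
$$\rho_{\partial Q}(\tilde g)=\frac{g(s)}{\prod_{v\in Q}\gamma_v},\qquad s_j=\sum_{v\in Q,\ \varphi(v)=j}\gamma_v .$$

**Step 2: valuation of the denominator.** If $v$ is alone in its fiber of $Q\to\varphi(Q)$, then $|\varphi(Q\setminus v)|=r-1$ and Lemma 5 gives $\mathrm{val}(\gamma_v)=d-r+1$; otherwise $\mathrm{val}(\gamma_v)=d-r$. Let $\varsigma$ be the number of singleton fibers. As $r<d+1=|Q|$, not all fibers are singletons, so $\varsigma\le r-1$. The denominator has valuation $(d+1)(d-r)+\varsigma$.

**Step 3: valuation of the numerator.** From $\sum_v\gamma_vP_v=0$ we get $\sum_{j\in\varphi(Q)}s_jp_j=-t\sum_{v\in Q\cap V'}\gamma_vq_v$, whose right side lies in $t^{d-r+1}O^d$. The $r\le d$ vectors $p_j$, $j\in\varphi(Q)$, are part of a basis of $k_0^d$, hence of $O^d$. So $\mathrm{val}(s_j)\ge d-r+1$. Since $g$ has coefficients in $k_0\subset O$ and degree $d$,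
$$\mathrm{val}\,\rho_{\partial Q}(\tilde g)\ge d(d-r+1)-\big[(d+1)(d-r)+\varsigma\big]=r-\varsigma\ge1.\qquad\square$$

**Example.** Let $d=2$ and $Q=(1,1',2)$ with $1,2\in V$, $1'\in V'$, $\varphi(1')=1$, $q=q_{1'}$. Then $\gamma_1=\det(p_1+tq,p_2)$, $\gamma_{1'}=-\det(p_1,p_2)$ and $\gamma_2=t\det(p_1,q)$, so $s_1=t\det(q,p_2)$ and $s_2=t\det(p_1,q)$. The numerator $g(s)$ is divisible by $t^2$ and the denominator has valuation $1$. Here $r=2$, $\varsigma=1$.

**Lemma 7.** Let $G\in\Delta$ be nonempty, $c\in C_{d-1}(\Delta;k_0)$ and $c'\in C_{d-1}(\Gamma;k_0)$ such that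

1. no face of $\operatorname{supp}\partial c$ contains $G$;
2. $G\not\subseteq\varphi(T')$ for all $T'\in\operatorname{supp}\partial c'$;
3. $\varphi_\#c'-c$ is supported on facets of $\Delta$ not containing $G$.

Let $m$ be a monomial with support $G$ and $a\in k_0[x_V]$ homogeneous, with $\deg m+\deg a=d$. Then $\rho_c(ma)\in k_0$ and $\rho_{c'}(\varphi^*(ma))\equiv\rho_c(ma)\pmod{tO}$.

**Step 1: $\rho_c(ma)$ is a constant in $k_0$.** It is formed from the vectors $p_j\in k_0^d$. By condition 1, $(ma)|_T=0$ for $T\in\operatorname{supp}\partial c$, so Lemma 1 over $k_0$ applies.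

**Step 2: a prism between $c'$ and $\varphi_\#c'$.** We connect the two chains inside the full simplex $2^U$, where Lemma 6 applies. Fix a total order on $V'$. For $E=(v_0<\dots<v_n)$ in $\Gamma$ put $w_a=\varphi(v_a)$ and
$$D(E)=\sum_a(-1)^a[v_0,\dots,v_a,w_a,\dots,w_n],\qquad D(\varnothing)=0,$$
where a term with a repeated vertex is $0$. Then
$$\partial D+D\partial=\varphi_\#-\mathrm{id}. \tag{3}$$
Compute with ordered tuples. In $\partial D(E)$, deleting $v_a$ from the $a$-th term gives $[v_0,\dots,v_{a-1},w_a,\dots,w_n]$ with sign $+$, and deleting $w_a$ gives $-[v_0,\dots,v_a,w_{a+1},\dots,w_n]$; summed over $a$ these telescope to $[w_0,\dots,w_n]-[v_0,\dots,v_n]$. Deleting $v_b$ with $b<a$ has sign $(-1)^{a+b}$, and deleting $w_b$ with $b>a$ (it stands in position $b+1$) has sign $(-1)^{a+b+1}$. The same tuples occur in $D\partial E$ with signs $(-1)^b(-1)^{a-1}$ if $b<a$, since then $v_a$ has position $a-1$ in $E\setminus v_b$, and $(-1)^b(-1)^a$ if $b>a$. So they cancel. Passing from ordered tuples to oriented chains, with degenerate tuples going to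 $0$, commutes with $\partial$, and (3) follows. On $\varnothing$ both sides are $0$.

**Step 3: applying $\rho$.** Let $g=ma$ and $c''=\varphi_\#c'-c$. By (3),
$$c+c''-c'=\partial Dc'+D\partial c'.$$
Apply the additive map $\rho_{\,\cdot}(\tilde g)$; all determinants involved are nonzero by Lemma 5. We evaluate each term.

- Since $c$ is supported on subsets of $V$ and $c'$ on subsets of $V'$, we have $\rho_c(\tilde g)=\rho_c(ma)$ and $\rho_{c'}(\tilde g)=\rho_{c'}(\varphi^*(ma))$.
- By condition 3, $\rho_{c''}(\tilde g)=0$, because $m|_E=0$ when $E\subseteq V$ and $G\not\subseteq E$.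
- $D\partial c'$ is supported on $d$-sets $Y\subseteq T'\cup\varphi(T')$ with $T'\in\operatorname{supp}\partial c'$. By condition 2 there is $j\in G\setminus\varphi(T')$. No $u\in Y$ has $\varphi(u)=j$, and $x_j\mid m$, so $\tilde g|_Y=0$. Hence $\rho_{D\partial c'}(\tilde g)=0$.
- $Dc'$ is a $k_0$-combination of $(d+1)$-sets $Q\subseteq E\cup\varphi(E)$ with $|E|=d$. Then $|\varphi(Q)|\le|\varphi(E)|\le d$, so $\rho_{\partial Dc'}(\tilde g)\in tO$ by Lemma 6.

Therefore $\rho_c(ma)-\rho_{c'}(\varphi^*(ma))\in tO$. $\square$

## 7. Comparing $h''$ through an invertible matrix: proof of Theorem B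

Let $0\le i\le d-1$. Use the vectors $(p_j)_{j\in V}$ over $k_0$ for $\Delta$ and $(P_v)_{v\in V'}$ over $K$ for $\Gamma$. By Lemma 5 the hypotheses of Section 4 hold for both.

**Step 1: an invertible matrix on $\Delta$.** Let $n=\dim_{k_0}A_i(\Delta)/N_i(\Delta)=h''_i(\Delta)$ (Lemma 3), and let $a_1,\dots,a_n\in k_0[x_V]_i$ represent a basis of this quotient. By Lemma 4, $\Psi_i(\Delta)$ consists of functionals on this quotient and separates its points, so it spans the dual space. Hence there are $\psi_l=\psi_{m_l,c_l}\in\Psi_i(\Delta)$, $1\le l\le n$, with $\det(\psi_l(a_{l'}))\ne0$ in $k_0$.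

**Step 2: transporting the functionals to $\Gamma$.** Let $G_l=\operatorname{supp}m_l\neq\varnothing$. No face of $\operatorname{supp}\partial c_l$ contains $G_l$, so the chain form of (★), over $k_0$, yields $c'_l\in C_{d-1}(\Gamma;k_0)$ satisfying conditions 2 and 3 of Lemma 7 with $G=G_l$, $c=c_l$. Define
$$\psi'_l(f)=\rho_{c'_l}(\varphi^*(m_l)f),\qquad f\in K[\Gamma]_i.$$
Every monomial $m'$ of $\varphi^*(m_l)$ has degree $d-i$ and support $G'$ with $\varphi(G')=G_l$. If $G'\notin\Gamma$, $m'$ vanishes on all facets and contributes $0$. If $G'\in\Gamma$, no $T'\in\operatorname{supp}\partial c'_l$ contains $G'$, since otherwise $G_l\subseteq\varphi(T')$; so $\psi_{m',c'_l}\in\Psi_i(\Gamma)$. Hence $\psi'_l\in\mathrm{span}_K\Psi_i(\Gamma)$, and by Lemma 4(a) it induces a functional on $A_i(\Gamma)/N_i(\Gamma)$.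

**Step 3: the limit.** By Lemma 7,
$$\psi'_l(\varphi^*a_{l'})=\rho_{c'_l}(\varphi^*(m_la_{l'}))\equiv\psi_l(a_{l'})\pmod{tO}.$$
So $\det(\psi'_l(\varphi^*a_{l'}))$ lies in $O$, has nonzero reduction mod $t$, and is nonzero. Thus $A_i(\Gamma)/N_i(\Gamma)$ contains $n$ linearly independent classes, and by Lemma 3, $h''_i(\Gamma)\ge n=h''_i(\Delta)$. $\square$

## 8. Acyclic carriers give (★) and equal Betti numbers: proof of Corollary C

**Step 1: the vertex map.** For each vertex $v$ of $\Gamma$ choose $\varphi(v)\in\sigma(\{v\})$, which is nonempty since $\sigma^{-1}(\varnothing)=\{\varnothing\}$. For $E\in\Gamma$, $\varphi(E)\subseteq\bigcup_{v\in E}\sigma(\{v\})\subseteq\sigma(E)$. So $\varphi$ is a simplicial map $\Gamma\to\Delta$, and $\varphi(E)\subseteq F$ for $E\in\Gamma_F$. Each $\Gamma_F$ is a subcomplex since $\sigma$ preserves inclusions.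

**Step 2: a chain map back.** We build a chain map $\mu:\tilde C_*(\Delta)\to\tilde C_*(\Gamma)$ with $\mu_F:=\mu(F)\in\tilde C_{|F|-1}(\Gamma_F)$ and $\mu_\varnothing=\varnothing$, by induction on $|F|$. For $F\neq\varnothing$ the chain $\sum_{v\in F}\varepsilon(F,F\setminus v)\mu_{F\setminus v}$ is a cycle in $\Gamma_F$, hence a boundary $\partial\mu_F$, because $\Gamma_F$ has zero reduced homology. Now $\varphi_\#\mu_F\in\tilde C_{|F|-1}(2^F)$ equals $\alpha_FF$ for some $\alpha_F\in k$, with $\alpha_\varnothing=1$. Since $\varphi_\#\mu$ is a chain map, comparing coefficients of $F\setminus v$ gives $\alpha_F=\alpha_{F\setminus v}$ for $v\in F$. Hence $\varphi_\#\mu=\mathrm{id}$.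

In the square example with $\varphi(4)=1$ one may take $\mu_{\{1,2\}}=[1,4]+[4,2]$ and $\mu_{\{1,2,3\}}=[1,2,3]+[1,4,2]$, with edges $\{1,3\},\{2,3\}$ and vertices $1,2,3$ mapped to themselves. Indeed $\partial\mu_{\{1,2,3\}}=[2,3]-[1,3]+[1,4]+[4,2]$, and $\varphi_\#$ kills $[1,4,2]$ and $[1,4]$.

**Step 3: (★) holds.** Let $c\in C_{d-1}(\Delta)$ be such that no face of $\operatorname{supp}\partial c$ contains $G$, and put $c'=\mu(c)$. Then $\varphi_\#c'=c$. Each $T'\in\operatorname{supp}\partial c'=\operatorname{supp}\mu(\partial c)$ lies in $\Gamma_T$ for some $T\in\operatorname{supp}\partial c$, so $\varphi(T')\subseteq T\not\supseteq G$, and hence $G\not\subseteq\varphi(T')$. So $c'$ is a relative cycle of $(\Gamma,\Gamma_{\not\supseteq G})$ mapping to $c$.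

**Step 4: Betti numbers agree.** This turns $h''$ into $h$. We already have $\varphi_\#\mu=\mathrm{id}$, so it suffices that $\mu\varphi_\#$ is homotopic to $\mathrm{id}$. Both maps send a nonempty $E$ into $\tilde C_*(\Gamma_{\sigma(E)})$, the first because $\varphi(E)\subseteq\sigma(E)$, and they agree on $\varnothing$. Put $\eta(\varnothing)=0$ and construct $\eta(E)\in\tilde C_*(\Gamma_{\sigma(E)})$ by induction on $|E|$. The chain $(\mathrm{id}-\mu\varphi_\#-\eta\partial)(E)$ lies in $\Gamma_{\sigma(E)}$ and is a cycle, because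
$$\partial(\mathrm{id}-\mu\varphi_\#-\eta\partial)E=(\mathrm{id}-\mu\varphi_\#)\partial E-(\partial\eta)(\partial E)$$
and $\partial\eta=\mathrm{id}-\mu\varphi_\#-\eta\partial$ on $\partial E$ by induction, with $\partial\partial E=0$. Let $\eta(E)$ bound it. Then $\partial\eta+\eta\partial=\mathrm{id}-\mu\varphi_\#$. Hence $\tilde\beta_j(\Gamma)=\tilde\beta_j(\Delta)$ for all $j$, and $b_i(\Gamma)=b_i(\Delta)$ for all $i$.

**Step 5: conclusion.** Theorem B gives $h_i(\Gamma)\ge h_i(\Delta)$ for $i\le d-1$. Finally $h_d=(-1)^{d-1}\sum_j(-1)^j\tilde\beta_j$ is the same for both complexes. $\square$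

## 9. Links in a homology subdivision: proof of Theorem A

Let $\Delta$ be Buchsbaum of dimension $d-1$ and $\sigma:\Delta'\to\Delta$ a homology subdivision. By the formal properties in Section 2, $\sigma$ preserves inclusions, $\sigma^{-1}(\varnothing)=\{\varnothing\}$, each $\Delta'_F$ with $F\neq\varnothing$ has zero reduced homology, and $\Delta'$ is pure of dimension $d-1$. The only hypothesis of Corollary C still missing is that $\Delta'$ is Buchsbaum. Steps 1 and 2 of Section 8 used only what has just been listed, so $\varphi$ and $\mu$ are available for $\Gamma=\Delta'$.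

**Lemma 8.** For $G\neq\varnothing$, all facets of $\Delta'_G$ have nonzero coefficient in $\mu_G$.

**Proof.** First, $\mu_G\neq0$ since $\varphi_\#\mu_G=G$. If $|G|=1$, $\Delta'_G$ is a point and the claim is clear. Let $|G|\ge2$. Then $\partial\mu_G=\sum_v\varepsilon(G,G\setminus v)\mu_{G\setminus v}$ is supported in $\partial\Delta'_G$, by property 3. Let $T$ be a face of $\Delta'_G$ with $|T|=|G|-1\ge1$. By purity its link is a nonempty finite set of points, and its $\tilde H_0$ is $k$ if $T$ is interior and $0$ if $T\in\partial\Delta'_G$. So $T$ lies in exactly two facets of $\Delta'_G$ or in exactly one, respectively. Thus two distinct facets sharing a codimension-one face $T$ share an interior one, and they are the only facets containing it. Since $(\partial\mu_G)_T=0$, their coefficients in $\mu_G$ agree up to sign. As $\Delta'_G$ is strongly connected (Lemma 2) and $\mu_G\ne0$, all coefficients are nonzero. $\square$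

**Lemma 9.** For $\varnothing\ne E\in\Delta'$ and $F=\sigma(E)$, $\tilde H_{j-|E|}(\mathrm{link}_{\Delta'}E)\cong\tilde H_{j-|F|}(\mathrm{link}_\Delta F)$ for all $j$.

**Step 1: links as quotient complexes.** We write both sides as homology of quotients of $\tilde C_*$, so that $\mu$ can act. For a complex $\Sigma$ and a nonempty set $X$ let $C_X(\Sigma)$ be the quotient of $\tilde C_*(\Sigma)$ by the span of the faces not containing $X$. Then $H_j(C_X(\Sigma))\cong\tilde H_{j-|X|}(\mathrm{link}_\Sigma X)$ if $X\in\Sigma$, and $C_X(\Sigma)=0$ otherwise. If $G\not\supseteq F$, then $\Delta'_G$ has no face containing $E$: such a face $H$ would satisfy $F=\sigma(E)\subseteq\sigma(H)\subseteq G$. Hence $\mu$ induces a chain map $\bar\mu:C_F(\Delta)\to C_E(\Delta')$.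

**Step 2: filtrations.** We reduce to one face $G$ at a time. Filter $C_F(\Delta)$ by $|G|$ and $C_E(\Delta')$ by $|\sigma(H)|$. These are filtrations by subcomplexes, since $\sigma$ preserves inclusions, and $\bar\mu$ respects them because $\mu_G\in\tilde C_*(\Delta'_G)$. The $p$-th graded piece of the source is $\bigoplus_{G\supseteq F,|G|=p}k\,G$ in degree $p-1$. In the target, $H'\subseteq H$ and $|\sigma(H')|=|\sigma(H)|$ force $\sigma(H')=\sigma(H)$, so by property 3 the $p$-th graded piece is
$$\bigoplus_{G\supseteq F,\ |G|=p}C_E(\Delta'_G)/C_E(\partial\Delta'_G).$$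

**Step 3: each summand has homology $k$ in degree $|G|-1$ only.** If $G=F$, then $E$ is interior in $\Delta'_F$, so $C_E(\partial\Delta'_F)=0$. Since $\Delta'_F$ is CM and $\tilde H_{|F|-1-|E|}(\mathrm{link}_{\Delta'_F}E)\cong k$, the homology is $k$ in degree $|F|-1$ only. If $G\supsetneq F$, then $E\in\partial\Delta'_G$. Since $\Delta'_G$ is CM and $\tilde H_{|G|-1-|E|}(\mathrm{link}_{\Delta'_G}E)=0$, $C_E(\Delta'_G)$ is acyclic. Since $\partial\Delta'_G$ is a $(|G|-2)$-dimensional homology sphere, in particular CM and hence pure, $C_E(\partial\Delta'_G)$ has homology $k$ in degree $|G|-2$ only. By the long exact sequence the quotient has homology $k$ in degree $|G|-1$ only.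

**Step 4: $\bar\mu$ is an isomorphism on the homology of graded pieces.** On graded pieces $\bar\mu$ sends $G$ to the part of $\mu_G$ on facets of $\Delta'_G$ containing $E$ (facets of $\Delta'_G$ are not in $\partial\Delta'_G$). This is a cycle, as the source has zero differential, and it is in the top degree $|G|-1$. It is nonzero, because $E$ lies in a facet of the pure complex $\Delta'_G$ and all facets have nonzero coefficient in $\mu_G$ by Lemma 8. There are no boundaries in top degree, so it generates the one-dimensional homology.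

**Step 5: assembling.** By induction on $p$ and the five lemma, applied to $0\to\mathcal F_{p-1}\to\mathcal F_p\to\mathrm{gr}_p\to0$ on both sides, $\bar\mu$ is a quasi-isomorphism. With Step 1 this is the claim. $\square$

**Proof of Theorem A.** Let $\varnothing\neq E\in\Delta'$ and $F=\sigma(E)\neq\varnothing$. For $j<d-1$ we have $j-|F|<d-1-|F|=\dim\mathrm{link}_\Delta F$, so $\tilde H_{j-|F|}(\mathrm{link}_\Delta F)=0$ because $\Delta$ is Buchsbaum. By Lemma 9, $\tilde H_{j-|E|}(\mathrm{link}_{\Delta'}E)=0$ for $j<d-1$. Since $\Delta'$ is pure of dimension $d-1$, $\dim\mathrm{link}_{\Delta'}E=d-1-|E|$. So $\Delta'$ is Buchsbaum. Corollary C gives $h_i(\Delta')\ge h_i(\Delta)$ for all $i$ and $h_d(\Delta')=h_d(\Delta)$; also $h_0=1$ for both. $\blacksquare$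

## 10. Pure complexes: a join with two disjoint edges

"Buchsbaum" cannot be weakened to "pure" in Theorem A, even for geometric subdivisions. Let $\Delta=e*\Sigma$ with $e$ an edge and $\Sigma$ two disjoint edges, a pure complex of dimension $3$, so $d=4$. It is not Buchsbaum: the link of $e$ is $\Sigma$, which is one-dimensional and disconnected. Let $\Delta'=e'*\Sigma$, where $e'$ is $e$ divided into two edges. The $h$-polynomial is multiplicative on joins, since the $f$-polynomials and the exponents $d$ combine accordingly. We have $h(e,x)=1$, $h(\Sigma,x)=(1-x)^2+4x(1-x)+2x^2=1+2x-x^2$, and $h(e',x)=(1-x)^2+3x(1-x)+2x^2=1+x$. Therefore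
$$h(\Delta,x)=1+2x-x^2,\qquad h(\Delta',x)=(1+x)(1+2x-x^2)=1+3x+x^2-x^3,$$
and $h_3(\Delta')=-1<0=h_3(\Delta)$.
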